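\title{A Kegelspitze that is not an $\mathcal{M}$-algebra}

\begin{abstract}
Let $\mathcal M$ be the monad on directed complete partial orders that sends $D$ to the smallest sub-dcpo of the subprobability valuations on $D$ containing the simple valuations. Every $\mathcal M$-algebra is a Kegelspitze, that is, a dcpo with Scott-continuous convex combinations and scalar multiplication. We show that the converse fails. In our example an increasing sequence of uniform averages of Dirac valuations has a Dirac valuation $\delta_a$ as its supremum, while the barycenters of the sequence have a supremum strictly below $a$. The example is the free Kegelspitze over a suitable dcpo $D$, and it also shows that $\mathcal MD$ is not the free Kegelspitze over $D$. We then characterize the Kegelspitzen that are $\mathcal M$-algebras by the continuity of the barycenter map on simple valuations, and we give a sufficient condition in terms of linear functionals.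
\end{abstract}

\section{The question and the answer}\label{sec:intro}

An algebra of a probability monad is a space in which every distribution has an average. Averages of finitely many points are described by binary operations and a few equations. If all distributions arise from the finitely supported ones by limits of a kind that the space itself possesses, and if the binary operations are continuous, one may hope that finite averages extend to all distributions. We show that this hope fails for directed complete partial orders. We first fix the definitions.

\subsection*{Dcpos}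
A subset of a poset is \emph{directed} if it is nonempty and any two of its elements have an upper bound in it. A \emph{dcpo} is a poset in which every directed subset has a supremum. A map between dcpos is \emph{Scott-continuous} if it is monotone and preserves directed suprema; these maps are the morphisms of the category $\mathbf{DCPO}$. A subset of a dcpo $D$ is a \emph{sub-dcpo} if it is closed under directed suprema taken in $D$, \emph{Scott-closed} if it is moreover a lower set, and \emph{Scott-open} if its complement is Scott-closed. Thus $U$ is Scott-open when it is an upper set that meets every directed set whose supremum lies in $U$. The Scott-open sets form a topology $\sigma D$, which every dcpo carries from now on. The interval $[0,1]$ has its usual order.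

\subsection*{Valuations and the monad $\mathcal M$}
A (subprobability) \emph{valuation} on $D$ is a map $\nu:\sigma D\to[0,1]$ that is strict ($\nu(\emptyset)=0$), monotone, modular ($\nu(U)+\nu(V)=\nu(U\cup V)+\nu(U\cap V)$) and Scott-continuous. It plays the role of a measure of total mass at most $1$ that is only evaluated on open sets. Under the pointwise order the valuations form a dcpo $\mathcal VD$, with directed suprema computed pointwise. The Dirac valuation $\delta_x$ has $\delta_x(U)=1$ if $x\in U$ and $\delta_x(U)=0$ otherwise; moving $x$ up makes $\delta_x$ larger. For a Scott-continuous $h:D\to[0,1]$ put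
\[
\int h\,d\nu=\int_0^1\nu\bigl(h^{-1}(t,1]\bigr)\,dt .
\]
This expression is linear in $\nu$, and $\int h\,d\delta_x=h(x)$. It is Scott-continuous in $\nu$: the integrand is nonincreasing in $t$, so the integral is the supremum over $N$ of the lower sums $\frac1N\sum_{k=1}^N\nu(h^{-1}(\frac kN,1])$, each of which is Scott-continuous in $\nu$.

The valuations monad $\mathcal V$ on $\mathbf{DCPO}$ has $\mathcal Vf(\nu)=\nu\circ f^{-1}$, unit $\eta_D(x)=\delta_x$, and multiplication $\mu_D(\varpi)(U)=\int\mathrm{ev}_U\,d\varpi$, where $\mathrm{ev}_U(\nu)=\nu(U)$. A valuation is \emph{simple} if it has the form $\sum_{k=1}^n r_k\delta_{x_k}$ with $r_k\ge0$ and $\sum_kr_k\le1$. On simple valuations the definitions give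
\begin{equation}\label{eq:simple}
\mathcal Vf\Bigl(\sum_k r_k\delta_{x_k}\Bigr)=\sum_k r_k\delta_{f(x_k)},\qquad
\mu_D\Bigl(\sum_k r_k\delta_{\nu_k}\Bigr)=\sum_k r_k\nu_k .
\end{equation}
Let $\mathcal SD$ be the set of simple valuations and $\mathcal MD$ the smallest sub-dcpo of $\mathcal VD$ containing $\mathcal SD$. The unit, multiplication, functorial action and strength of $\mathcal V$ restrict to $\mathcal M$ and make it a commutative monad on $\mathbf{DCPO}$; we take this as known and do not use the strength. An \emph{$\mathcal M$-algebra} is a dcpo $A$ with a Scott-continuous map $\alpha:\mathcal MA\to A$ such that $\alpha(\delta_a)=a$ and $\alpha\mu_A=\alpha\,\mathcal M\alpha$. An \emph{$\mathcal M$-homomorphism} $(A,\alpha_A)\to(B,\alpha_B)$ is a Scott-continuous $f$ with $f\alpha_A=\alpha_B\,\mathcal Mf$.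

\subsection*{Kegelspitzen}
A \emph{barycentric algebra} is a set $K$ with binary operations $a+_rb$, $r\in[0,1]$, such that
\[
a+_1b=a,\qquad a+_ra=a,\qquad a+_rb=b+_{1-r}a,
\]
\[
(a+_pb)+_rc=a+_{pr}\bigl(b+_{\frac{r-pr}{1-pr}}c\bigr)\quad\text{whenever }p,r<1 .
\]
A convex subset of a real vector space is an example, with $a+_rb=ra+(1-r)b$; both sides of the last law are then $pr\,a+(r-pr)\,b+(1-r)\,c$. A \emph{pointed} barycentric algebra has a distinguished element $0$, and one writes $r\cdot a=a+_r0$. A map between pointed barycentric algebras is \emph{linear} if it preserves $0$ and all $+_r$. A \emph{Kegelspitze}, in the sense of Keimel and Plotkin, is a pointed barycentric algebra $K$ with a directed complete partial order such that each map $(a,b)\mapsto a+_rb$ from $K\times K$ to $K$, and the map $(r,a)\mapsto r\cdot a$ from $[0,1]\times K$ to $K$, is Scott-continuous. The point $0$ receives the missing mass of a subprobability distribution. It is the least element, since $0=0\cdot a\le1\cdot a=a$.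

\subsection*{The question}
It is known that every $\mathcal M$-algebra $(A,\alpha)$ is a Kegelspitze, with its dcpo order and
\begin{equation}\label{eq:induced}
a+_rb=\alpha\bigl(r\delta_a+(1-r)\delta_b\bigr),\qquad 0=\alpha(0),
\end{equation}
where the argument $0$ is the zero valuation. We say that $\alpha$ \emph{induces} this structure. The converse is the following question, posed by Jia, Lindenhovius, Mislove and Zamdzhiev \cite{JLMZ}.

\begin{quote}
\textbf{Question.} Does every Kegelspitze $K$ carry an $\mathcal M$-algebra structure $\alpha:\mathcal MK\to K$ on its underlying dcpo that induces the given Kegelspitze structure?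
\end{quote}

One would guess that it does. Iterating the operations $+_r$ gives every simple valuation $\sum_kr_k\delta_{a_k}$ on $K$ a \emph{barycenter} $\sum_kr_ka_k\in K$ (Section~\ref{sec:bary}), and $\alpha$ must send a simple valuation to its barycenter. All of $\mathcal MK$ is generated from $\mathcal SK$ by directed suprema, $K$ has directed suprema, and its operations preserve them. So the rule $\alpha(\sup_i\nu_i)=\sup_i\alpha(\nu_i)$ looks as if it should define $\alpha$. For $K=[0,1]$ it does, with $\alpha(\nu)=\int\mathrm{id}\,d\nu$, and the same holds whenever linear maps into $[0,1]$ detect the order of $K$ (Corollary~\ref{cor:sep}). In general the rule is inconsistent, already on simple valuations.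

\begin{theorem}\label{thm:main}
There are a Kegelspitze $K$, an element $a\in K$ and simple valuations $N_0\le N_1\le\cdots$ on $K$, each $N_n$ a uniform average of $2^n$ Dirac valuations, such that $\sup_nN_n=\delta_a$ in $\mathcal VK$, while the barycenters $b_n$ of the $N_n$ form an increasing sequence in $K$ with $\sup_nb_n<a$. Consequently no $\mathcal M$-algebra structure on $K$ induces the given Kegelspitze structure.
\end{theorem}

The Kegelspitze $K$ is the free Kegelspitze $FD$ (Section~\ref{sec:free}) over a dcpo $D$ built from the binary tree (Sections~\ref{sec:idea} and~\ref{sec:D}). Section~\ref{sec:proof} proves the theorem, extends it to other submonads of $\mathcal V$, and shows that $\mathcal MD$ is not the free Kegelspitze over $D$. Section~\ref{sec:char} determines exactly which Kegelspitzen are $\mathcal M$-algebras.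

\section{Barycenters}\label{sec:bary}

\subsection*{Four facts on dcpos}
We write $\mathrm{cl}$ for closure and $\mathord\downarrow A$ for the lower set generated by $A$. A product of dcpos has the coordinatewise order and carries the Scott topology of that order. A subset $A$ \emph{generates} a dcpo $X$ if no proper sub-dcpo of $X$ contains $A$; for instance $\mathcal SD$ generates $\mathcal MD$.
\begin{itemize}
\item[(D1)] A map between dcpos is Scott-continuous if and only if it is continuous for the Scott topologies. We have $\mathrm{cl}\{y\}=\mathord\downarrow y$, and $\mathrm{cl}\bigcup_i\mathord\downarrow y_i=\mathord\downarrow\sup_iy_i$ for a directed family $(y_i)$.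
\item[(D2)] A map from a finite product of dcpos to a dcpo that is Scott-continuous in each variable separately is Scott-continuous.
\item[(D3)] The pointwise supremum of a directed family of Scott-continuous maps is Scott-continuous.
\item[(D4)] If $A$ generates $X$, two Scott-continuous maps $X^m\to Y$ that agree on $A^m$ are equal.
\end{itemize}
For (D4) with $m=1$, the set where the maps agree is a sub-dcpo containing $A$. In general one applies this case to the $k$-th variable to pass from agreement on $X^{k-1}\times A^{m-k+1}$ to agreement on $X^k\times A^{m-k}$. Nothing in the definition of ``generates'' says that every element of $X$ is a directed supremum of elements of $A$. We therefore always argue as in (D4): a property holds on $X$ once it holds on $A$ and passes to directed suprema.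

\subsection*{Finite sums}
For a set $X$ let $PX$ be the set of finitely supported $w:X\to[0,1]$ with $\sum_xw(x)\le1$, and let $[x]\in PX$ be the indicator function of $x$. This is a convex set of functions containing the zero function, hence a pointed barycentric algebra. We use the theorem of Stone and \'Swirszcz that barycentric algebras are exactly the Eilenberg--Moore algebras of the monad $\mathcal D$ of finitely supported probability distributions on sets. What we need from it is that every barycentric algebra $L$ has a map $\beta:\mathcal DL\to L$ with $\beta([a])=a$ and $\beta(rv+(1-r)w)=\beta(v)+_r\beta(w)$.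

\begin{lemma}\label{lem:linext}
Let $X$ be a set, $L$ a pointed barycentric algebra and $f:X\to L$ a map. There is a unique linear map $\bar f:PX\to L$ with $\bar f([x])=f(x)$ for all $x$.
\end{lemma}

\begin{proof}
For existence, send $w$ to the distribution $\sum_xw(x)[f(x)]+(1-\sum_xw(x))[0]$ on $L$ and apply $\beta$. The first map preserves convex combinations and sends $0$ to $[0]$ and $[x]$ to $[f(x)]$. For uniqueness, induct on the size of the support of $w$. If the support is empty, $w=0$. Otherwise pick $x$ with $r=w(x)>0$. If $r=1$ then $w=[x]$. If $r<1$ then $w=[x]+_rw'$ with $w'=(w-r[x])/(1-r)\in PX$ of smaller support.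
\end{proof}

Let $\Delta_n=P\{1,\dots,n\}=\{r\in[0,1]^n:\sum_kr_k\le1\}$. It is a sub-dcpo of $[0,1]^n$. For $r\in\Delta_n$ and $a\in L^n$, viewed as a map $a:\{1,\dots,n\}\to L$, define $\sum_kr_ka_k=\bar a(r)$; the empty sum is $0$.
\begin{itemize}
\item[(S1)] If $h:L\to L'$ is linear, then $h(\sum_kr_ka_k)=\sum_kr_kh(a_k)$.
\item[(S2)] If $L$ is a convex subset of a real vector space with distinguished point the zero vector, then $\sum_kr_ka_k$ is the ordinary linear combination. In particular $\bar f(\sum_kr_k[x_k])=\sum_kr_kf(x_k)$ in Lemma~\ref{lem:linext}.
\item[(S3)] $\sum_kr_k(q_k\cdot a_k)=\sum_k(r_kq_k)a_k$ for $q_k\in[0,1]$.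
\item[(S4)] $\sum_{k=1}^nr_ka_k$ equals $a_1$ if $r_1=1$, and equals $a_1+_{r_1}\sum_{k=2}^n\frac{r_k}{1-r_1}a_k$ if $r_1<1$.
\end{itemize}
In (S1) and the first part of (S2), both sides are linear in $r\in\Delta_n$ and agree at the unit vectors, so Lemma~\ref{lem:linext} applies; the second part of (S2) is then (S1) for $h=\bar f$. Properties (S3) and (S4) hold in $PL$ with $[a_k]$ in place of $a_k$, and one applies the linear map $\overline{\mathrm{id}}:PL\to L$.

The axioms of a Kegelspitze ask for continuity in the weight only for $r\cdot a$. This suffices for all finite sums, because lowering weights is the same as scaling points.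

\begin{lemma}\label{lem:sum}
For a Kegelspitze $L$ and $n\ge1$, the map $\Delta_n\times L^n\to L$, $(r,a)\mapsto\sum_kr_ka_k$, is Scott-continuous.
\end{lemma}

\begin{proof}
By (S4) and induction on $n$, the sum is for fixed $r$ a composite of operations $+_p$, projections and the constant $0$, hence Scott-continuous in $a$. By (D2) it remains to fix $a$ and vary $r$. For $r'\le r$ put $q_k=r'_k/r_k$ if $r_k>0$ and $q_k=1$ if $r_k=0$. By (S3),
$\sum_kr'_ka_k=\sum_kr_k(q_k\cdot a_k)\le\sum_kr_ka_k$, since $q_k\cdot a_k\le1\cdot a_k=a_k$. If $(r^i)$ is directed with supremum $r$, define $q^i_k$ from $r^i\le r$ in the same way. The tuples $(q^i_k)_k$ are directed with supremum $(1,\dots,1)$, so the tuples $(q^i_k\cdot a_k)_k$ are directed with supremum $a$, and $\sup_i\sum_kr^i_ka_k=\sup_i\sum_kr_k(q^i_k\cdot a_k)=\sum_kr_ka_k$.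
\end{proof}

\subsection*{The barycenter map}
A simple valuation is a function on open sets, so we must check that it determines its weights.

\begin{lemma}\label{lem:dirac}
For a dcpo $X$, the linear map $PX\to\mathcal SX$, $w\mapsto\sum_xw(x)\delta_x$, is a bijection.
\end{lemma}

\begin{proof}
It is onto by definition. Suppose $\sum_{x\in G}c_x\delta_x=0$ with $G$ finite and nonempty and $c_x$ real. Let $x$ be maximal in $G$. The set $\mathord\downarrow(G\setminus\{x\})$ is a finite union of closed sets $\mathord\downarrow y$, and its complement meets $G$ exactly in $x$. Evaluating on this open set gives $c_x=0$. Remove $x$ and repeat.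
\end{proof}

For a Kegelspitze $K$, the \emph{barycenter map} $\beta_K:\mathcal SK\to K$ is the inverse of this bijection followed by $\overline{\mathrm{id}}:PK\to K$. It is linear, and $\beta_K(\sum_kr_k\delta_{a_k})=\sum_kr_ka_k$ by (S2), whether or not the $a_k$ are distinct.

\begin{lemma}\label{lem:alg}
Let $(A,\alpha)$ be an $\mathcal M$-algebra with the operations \eqref{eq:induced}. Then $\mathcal MA$ is convex, $\alpha:\mathcal MA\to A$ is linear, and $\alpha$ agrees with $\beta_A$ on $\mathcal SA$.
\end{lemma}

\begin{proof}
For $\nu,\nu'\in\mathcal MA$ let $\varpi=r\delta_\nu+(1-r)\delta_{\nu'}\in\mathcal S\mathcal MA\subseteq\mathcal M\mathcal MA$. By \eqref{eq:simple}, $\mu_A(\varpi)=r\nu+(1-r)\nu'$, which therefore lies in $\mathcal MA$, and $\mathcal M\alpha(\varpi)=r\delta_{\alpha(\nu)}+(1-r)\delta_{\alpha(\nu')}$. The law $\alpha\mu_A=\alpha\,\mathcal M\alpha$ now reads $\alpha(r\nu+(1-r)\nu')=\alpha(\nu)+_r\alpha(\nu')$, and $\alpha(0)=0$ by definition. The map $w\mapsto\alpha(\sum_aw(a)\delta_a)$ is linear on $PA$ and sends $[a]$ to $a$, so it is $\overline{\mathrm{id}}$.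
\end{proof}

For the algebra $(\mathcal MD,\mu_D)$, formula \eqref{eq:simple} shows that the induced operations are the ordinary convex combinations of valuations, with the zero valuation as $0$. This is the Kegelspitze structure that $\mathcal MD$ carries below.

\section{Trees and ladders}\label{sec:idea}

By Lemma~\ref{lem:alg}, a Kegelspitze $K$ answers the question negatively as soon as some chain of simple valuations has a simple supremum $\nu$ while the barycenters do not increase to $\beta_K(\nu)$. A chain $\nu_n=\sum_{k=1}^mr^n_k\delta_{a^n_k}$ in which $m$ is fixed and $(r^n,a^n)$ increases to $(r,a)$ in $\Delta_m\times K^m$ cannot do this. Lemma~\ref{lem:sum}, applied to $\mathcal MK$ and to $K$, gives $\sup_n\nu_n=\sum_kr_k\delta_{a_k}$ and $\sup_n\beta_K(\nu_n)=\sum_kr_ka_k$. The axioms control atoms that keep a positive weight as they climb. They say nothing comparable about a chain in which the atoms keep splitting, so that every weight tends to $0$. The supremum of such a chain in $\mathcal VK$ is decided by the open sets alone. Two small dcpos show the two ingredients we need.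

\begin{example}[the tree]\label{ex:tree}
Let $2^{<\omega}$ and $2^\omega$ be the sets of finite and infinite binary strings, $\sqsubseteq$ the prefix order, $\varepsilon$ the empty string, $|t|$ the length of $t$, and $c|n$ the prefix of length $n$ of $c$. On $B=2^{<\omega}\cup2^\omega\cup\{\top\}$, with $\top$ on top, consider
\[
\nu_n=2^{-n}\sum_{|t|=n}\delta_t:\qquad \nu_0=\delta_\varepsilon,\quad\nu_1=\tfrac12\delta_0+\tfrac12\delta_1,\quad \nu_2=\tfrac14(\delta_{00}+\delta_{01}+\delta_{10}+\delta_{11}),\ \dots
\]
Since $\delta_t=\frac12\delta_t+\frac12\delta_t\le\frac12\delta_{t0}+\frac12\delta_{t1}$, the sequence increases, and its weights tend to $0$. But a directed subset of $B$ that omits $\top$ is a chain of strings and has a string as supremum. So $\{\top\}$ is open, $\nu_n(\{\top\})=0$, and $\sup_n\nu_n\ne\delta_\top$.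
\end{example}

\begin{example}[one ladder]\label{ex:ladder}
Let $D_0=\{c_m:m\in\mathbb N\}\cup\{e_n:n\in\mathbb N\}\cup\{\top\}$ with $e_0<e_1<\cdots$, with $e_n<c_m$ exactly when $n\le m$, with $\top$ on top, and with the $c_m$ pairwise incomparable. A directed set without a maximum is an infinite set of $e_n$, and no $c_m$ bounds it, so its supremum is $\top$. A nonempty open set $U$ contains $\top$, hence some $e_{n_0}$, hence all $c_m$ with $m\ge n_0$. The averages $\rho_n=\frac1n\sum_{m<n}\delta_{c_m}$ therefore satisfy $\rho_n(U)\ge(n-n_0)/n\to1=\delta_\top(U)$. But they do not increase: for $U=D_0\setminus\mathord\downarrow c_1$ we have $\rho_1(U)=1$ and $\rho_2(U)=\frac12$.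
\end{example}

The tree supplies an increasing chain whose mass spreads out over the infinite strings. A ladder makes mass spread over many incomparable points look, to the open sets, like mass at $\top$. We attach ladders to the infinite strings, so that $\sup_n\nu_n=\delta_\top$. Barycenters will not profit from the ladders. To reach $\top$, an atom of fixed positive weight must climb a ladder. To stand on a rung it must lie below an infinite string, and to reach an infinite string it must climb a branch of the tree. But each $\nu_n$ has mass at most $2^{-|t|}$ above the string $t$, so an atom of weight $\frac14$, say, is stopped at length $2$.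

\section{A dcpo in which the tree averages increase to $\delta_\top$}\label{sec:D}

Let $E$ be the set of pairs $(s,n)$ with $s:\mathbb N\to2^\omega$ injective and $n\in\mathbb N$, and let $D=2^{<\omega}\sqcup2^\omega\sqcup E\sqcup\{\top\}$. The order consists of the following relations and no others (Figure~\ref{fig:D}):
\begin{itemize}
\item on $2^{<\omega}\cup2^\omega$, the prefix order;
\item $(s,n)\le(s',m)$ if and only if $s=s'$ and $n\le m$;
\item for $c\in2^\omega$, $(s,n)\le c$ if and only if $c=s(m)$ for some $m\ge n$;
\item $x\le\top$ for all $x\in D$.
\end{itemize}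
Two features will be used repeatedly:
\begin{itemize}
\item[(T1)] the elements of $D$ below a finite string are exactly its prefixes;
\item[(T2)] the only element strictly above an infinite string is $\top$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\node (e) at (0,0) {$\varepsilon$};
\node (a) at (-1.6,1) {$0$};
\node (b) at (1.6,1) {$1$};
\node (aa) at (-2.4,2) {$00$};
\node (ab) at (-0.8,2) {$01$};
\node (ba) at (0.8,2) {$10$};
\node (bb) at (2.4,2) {$11$};
\node (c) at (-2.4,4) {$c$};
\node (s2) at (-0.8,4) {$s(2)$};
\node (s1) at (0.8,4) {$s(1)$};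
\node (s0) at (2.4,4) {$s(0)$};
\node (l0) at (5,0.5) {$(s,0)$};
\node (l1) at (5,1.5) {$(s,1)$};
\node (l2) at (5,2.5) {$(s,2)$};
\node (top) at (1.5,5.5) {$\top$};
\draw (e)--(a) (e)--(b) (a)--(aa) (a)--(ab) (b)--(ba) (b)--(bb);
\draw[dotted,thick] (aa)--(c) (ab)--(s2) (ba)--(s1) (bb)--(s0);
\draw (l0)--(l1)--(l2);
\draw[dashed] (l0)--(s0) (l1)--(s1) (l2)--(s2);
\draw (c)--(top) (s2)--(top) (s1)--(top) (s0)--(top);
\draw[dotted,thick] (l2) .. controls (5,5) .. (top);
\end{tikzpicture}
\caption{Part of the dcpo $D$: the binary tree, four infinite strings, the top element, and the ladder $(s,0)<(s,1)<\cdots$ of one injective sequence $s$ of infinite strings. Dashed edges are the relations $(s,n)<s(n)$; dotted lines are infinite chains leading to their suprema. Every injective sequence has its own ladder.}\label{fig:D}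
\end{figure}

\begin{lemma}\label{lem:dcpo}
$D$ is a dcpo. Moreover $\sup_nc|n=c$ for $c\in2^\omega$, and $\sup_n(s,n)=\top$ for every injective $s$.
\end{lemma}

\begin{proof}
The relation is a partial order on each of the four pieces, and relations between different pieces lead only from $2^{<\omega}$ or $E$ to $2^\omega$, or to $\top$. This gives antisymmetry. For transitivity let $x<y<z\ne\top$. By (T2), $y$ is a finite string or $y=(s,m)$. In the first case $x\sqsubseteq y\sqsubseteq z$. In the second, $x=(s,n)$ with $n<m$, and $z=(s,k)$ or $z=s(k)$ with $k\ge m>n$. In both cases $x<z$.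

Let $A$ be directed without a maximum. Then $\top\notin A$. An infinite string $c\in A$ would be the maximum of $A$, since by (T2) its only upper bound in $A$ is $c$. So $A\subseteq2^{<\omega}\cup E$. A finite string and an element of $E$ have no common upper bound in $2^{<\omega}\cup E$, so $A$ lies in one of the two sets. If $A\subseteq2^{<\omega}$, any two members are prefixes of a third, so $A$ is an infinite chain of prefixes of a unique $c\in2^\omega$. Its upper bounds are $c$ and $\top$, and $\sup A=c$. If $A\subseteq E$, its members share the same $s$ and have unbounded $n$. No $(s,n)$ is an upper bound, and an upper bound $c\in2^\omega$ would satisfy $c=s(m)$ for arbitrarily large $m$, which injectivity forbids. So $\sup A=\top$.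
\end{proof}

Injectivity of $s$ is needed here: if $s$ took each of two values infinitely often, its ladder would have two minimal upper bounds and no supremum.

\begin{proposition}\label{prop:sup}
The valuations $\nu_n=2^{-n}\sum_{|t|=n}\delta_t\in\mathcal SD$ form an increasing sequence, and $\sup_n\nu_n=\delta_\top$ in $\mathcal VD$, hence in $\mathcal MD$.
\end{proposition}

\begin{proof}
The sequence increases as in Example~\ref{ex:tree}. Both sides vanish at $\emptyset$, so let $U$ be open and nonempty; then $\top\in U$. We claim that $2^\omega\setminus U$ is finite. Otherwise choose an injective sequence $s$ in $2^\omega\setminus U$. Since $(s,n)\le s(n)\notin U$ and $U$ is an upper set, no $(s,n)$ lies in $U$, although $\sup_n(s,n)=\top\in U$. This contradicts openness.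

Let $\lambda$ be the fair-coin measure on $2^\omega$, which gives mass $2^{-|t|}$ to the set of extensions of $t$ and mass $0$ to points. Put $U_n=\{c\in2^\omega:c|n\in U\}$. Then $\lambda(U_n)=\nu_n(U)$, and $U_n\subseteq U_{n+1}$ because $U$ is an upper set. If $c\in U\cap2^\omega$, then $c=\sup_nc|n$ gives $c\in U_n$ for some $n$. So $\bigcup_nU_n$ is cofinite in $2^\omega$, and $\sup_n\nu_n(U)=\lambda(\bigcup_nU_n)=1=\delta_\top(U)$.
\end{proof}

\begin{remark}
One ladder is not enough. Delete from $D$ all ladders except that of a fixed $s$, and let $U$ consist of $\top$, that ladder, and all strings extending $s(m)|(m+2)$ for some $m$. This $U$ is an upper set, and it meets both kinds of directed sets without maximum whenever it contains their supremum, so it is open. Yet $\nu_n(U)\le\sum_m2^{-m-2}=\frac12$ for all $n$.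
\end{remark}

\section{The free Kegelspitze over a dcpo}\label{sec:free}

We now look for a Kegelspitze $L$ and a Scott-continuous $f:D\to L$ such that the sums $2^{-n}\sum_{|t|=n}f(t)$ do not increase to $f(\top)$. The best candidate is the free Kegelspitze over $D$: an equation between suprema of sums that holds there is carried to every $L$ by a Scott-continuous linear map, so if it fails anywhere it fails there. We need a description of the free object that is concrete enough to prove an inequality false. In this section $D$ is any nonempty dcpo.

Algebraically, the free object is $P=PD$. The order and the suprema must be imposed on it. By Lemma~\ref{lem:sum}, what every Kegelspitze respects is the Scott-continuity of the parametrizations of finite sums. For $n\ge1$ let $Z_n=\Delta_n\times D^n$ and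
\[
\varphi_n:Z_n\to P,\qquad\varphi_n(r,x)=\sum_kr_k[x_k].
\]
Every element of $P$ is a value of some $\varphi_n$; for the zero function this uses $D\neq\emptyset$, which is the only role of that hypothesis. Give $P$ the final topology: $I\subseteq P$ is closed if and only if $\varphi_n^{-1}(I)$ is Scott-closed for all $n$. A map $g$ from $P$ to a topological space is then continuous if and only if all $g\varphi_n$ are. In words, $I$ is closed when it is stable under two moves on a fixed finite list of weighted atoms: lowering weights and points, and passing to a directed supremum.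

It remains to produce a dcpo. Let $\Gamma(P)$ be the complete lattice of closed subsets of $P$ under inclusion, in which the supremum of a family is the closure of its union. Put $j(p)=\mathrm{cl}\{p\}$, and let $FD$ be the smallest sub-dcpo of $\Gamma(P)$ containing $j(P)$. Thus $j(P)$ generates $FD$. Finally let $\iota:D\to FD$, $\iota(x)=j([x])$.

\begin{lemma}\label{lem:jphi}
The maps $j\varphi_n:Z_n\to FD$ and $\iota=j\varphi_1(1,-)$ are Scott-continuous.
\end{lemma}

\begin{proof}
If $z\le z'$, a closed set containing $\varphi_n(z')$ contains $\varphi_n(z)$, because its preimage is a lower set. So $j\varphi_n(z)\subseteq j\varphi_n(z')$. If $z=\sup_iz_i$ is a directed supremum, the closed set $\sup_ij\varphi_n(z_i)$ contains every $\varphi_n(z_i)$, so it contains $\varphi_n(z)$ and hence $j\varphi_n(z)$. The reverse inclusion is monotonicity.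
\end{proof}

The next lemma is the universal property of $j$. An element of $FD$ is a closed set $C$, and the value of the extension at $C$ will be the largest element of the closure of the image of $C$.

\begin{lemma}\label{lem:ext}
Let $X$ and $Y$ be dcpos.
\begin{itemize}
\item[(a)] If $g:P\to Y$ is such that all $g\varphi_n$ are Scott-continuous, there is a unique Scott-continuous $g^\#:FD\to Y$ with $g^\#j=g$.
\item[(b)] If $g:X\times P\to Y$ is such that all maps $(x,z)\mapsto g(x,\varphi_n(z))$ are Scott-continuous on $X\times Z_n$, then $(x,y)\mapsto g(x,-)^\#(y)$ is Scott-continuous on $X\times FD$.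
\end{itemize}
\end{lemma}

\begin{proof}
(a) Uniqueness is (D4). The map $g$ is continuous, so $\mathrm{cl}\,g(\mathrm{cl}\,A)=\mathrm{cl}\,g(A)$ for all $A\subseteq P$. Let $\mathcal G$ be the set of $C\in\Gamma(P)$ such that $\mathrm{cl}\,g(C)=\mathord\downarrow y$ for some $y$; this $y$ is unique, we call it $g^\#(C)$, and $g^\#$ is monotone on $\mathcal G$. Since $\mathrm{cl}\,g(\mathrm{cl}\{p\})=\mathrm{cl}\{g(p)\}=\mathord\downarrow g(p)$, we have $j(P)\subseteq\mathcal G$ and $g^\#j=g$. If $(C_i)$ is directed in $\mathcal G$, the values $y_i=g^\#(C_i)$ are directed, and by (D1)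
\[
\mathrm{cl}\,g\Bigl(\mathrm{cl}\bigcup_iC_i\Bigr)=\mathrm{cl}\bigcup_ig(C_i)=\mathrm{cl}\bigcup_i\mathord\downarrow y_i=\mathord\downarrow\sup_iy_i .
\]
So $\mathcal G$ is a sub-dcpo of $\Gamma(P)$, it contains $FD$, and $g^\#$ preserves directed suprema.

(b) Write $G(x,y)=g(x,-)^\#(y)$, which is Scott-continuous in $y$. By (D2) it suffices to show that $G(-,y)$ is Scott-continuous for every $y$. For $y=j\varphi_n(z)$ this map is $g(-,\varphi_n(z))$, which is Scott-continuous by hypothesis. If $y=\sup_iy_i$ is directed and each $G(-,y_i)$ is Scott-continuous, then $G(-,y)$ is the pointwise supremum of the directed family $G(-,y_i)$, and (D3) applies. Since $j(P)$ generates $FD$, we are done.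
\end{proof}

A binary operation must be extended in two variables. We are given no topology on $P\times P$ that would allow this in one step, so we extend in one variable at a time and use part (b) to keep track of the other.

\begin{proposition}\label{prop:keg}
There is a Kegelspitze structure $(\oplus_r,\,j(0))$ on the dcpo $FD$ for which $j:P\to FD$ is linear.
\end{proposition}

\begin{proof}
Fix $r\in[0,1]$. For $(u,x)\in Z_n$ and $(v,y)\in Z_k$,
\[
j\bigl(\varphi_n(u,x)+_r\varphi_k(v,y)\bigr)=j\varphi_{n+k}\bigl((ru,(1-r)v),(x,y)\bigr),
\]
where $(ru,(1-r)v)\in\Delta_{n+k}$ because its coordinates sum to at most $r+(1-r)$. By Lemma~\ref{lem:jphi} this is a Scott-continuous function on $Z_n\times Z_k$. Hence for each $b\in P$ the map $a\mapsto j(a+_rb)$ has an extension $\gamma_b:FD\to FD$ by Lemma~\ref{lem:ext}(a). Part (b), with $X=Z_k$ and $g(z,a)=j(a+_r\varphi_k(z))$, shows that $(z,\xi)\mapsto\gamma_{\varphi_k(z)}(\xi)$ is Scott-continuous on $Z_k\times FD$ for each $k$. This is the hypothesis of part (b) for $X=FD$ and $g(\xi,b)=\gamma_b(\xi)$. The resulting map $\oplus_r:FD\times FD\to FD$ is Scott-continuous and satisfies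
\[
j(a)\oplus_rj(b)=\gamma_b(j(a))=j(a+_rb).
\]

Each barycentric law is an equation between two Scott-continuous maps $(FD)^m\to FD$ with $m\le3$. For $\xi\oplus_r\xi=\xi$ the left side is $\oplus_r$ composed with the diagonal, which is where joint continuity is used. The two sides agree on $j(P)^m$ because the law holds in $P$, so they agree everywhere by (D4). With $j(0)$ as distinguished point, $j$ is linear.

For the scalars, the map $(q,(u,x))\mapsto j(q\varphi_n(u,x))=j\varphi_n(qu,x)$ is Scott-continuous on $[0,1]\times Z_n$. Lemma~\ref{lem:ext}(b) gives a Scott-continuous $G:[0,1]\times FD\to FD$ with $G(q,j(p))=j(qp)=j(p)\oplus_qj(0)$. For each $q$, the maps $G(q,-)$ and $\xi\mapsto\xi\oplus_qj(0)$ agree on $j(P)$, hence everywhere. So $(q,\xi)\mapsto q\cdot\xi$ is the Scott-continuous map $G$.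
\end{proof}

\begin{theorem}\label{thm:free}
For a nonempty dcpo $D$, the map $\iota:D\to FD$ is the free Kegelspitze over $D$ with respect to Scott-continuous linear maps: for every Kegelspitze $L$ and Scott-continuous $f:D\to L$ there is a unique Scott-continuous linear $h:FD\to L$ with $h\iota=f$.
\end{theorem}

\begin{proof}
Let $\bar f:P\to L$ be the linear extension of $f$. By (S2), $\bar f\varphi_n(r,x)=\sum_kr_kf(x_k)$, which is Scott-continuous in $(r,x)$ by Lemma~\ref{lem:sum}. Let $h=\bar f^\#$. Then $h\iota(x)=\bar f([x])=f(x)$ and $h(j(0))=0$. The Scott-continuous maps $(\xi,\xi')\mapsto h(\xi\oplus_r\xi')$ and $(\xi,\xi')\mapsto h(\xi)+_rh(\xi')$ agree on $j(P)^2$ by linearity of $j$ and $\bar f$, hence everywhere. If $h'$ is another such map, then $h'j$ is linear and sends $[x]$ to $f(x)$, so $h'j=\bar f$ by Lemma~\ref{lem:linext}, and $h'=h$ by (D4).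
\end{proof}

\section{The counterexample}\label{sec:proof}

Let $D$ be the dcpo of Section~\ref{sec:D}, $P=PD$, and
$w_n=2^{-n}\sum_{|t|=n}[t]\in P$. We must show that $[\top]$ is not in the closure of $\{w_n:n\in\mathbb N\}$, so we need a closed set that contains all $w_n$ and omits $[\top]$. To see its shape, look below $w_1=\frac12[0]+\frac12[1]$. Let $b,c\le\frac12$ and $a+b+c\le1$. Write $w_1=b[0]+c[1]+(\frac12-b)[0]+(\frac12-c)[1]$ as a value of $\varphi_4$, move the last two atoms down to $\varepsilon$, and reduce their total weight from $1-b-c$ to $a$. This shows that $a[\varepsilon]+b[0]+c[1]\in\mathrm{cl}\{w_1\}$. The constraints $b\le\frac12$, $c\le\frac12$, $a+b+c\le1$ bound the mass above the strings $0$, $1$ and $\varepsilon$. Bounding only the mass \emph{at} each string $t$ by $2^{-|t|}$ would not do: $\frac12[0]+\frac14[00]+\frac14[01]$ meets these bounds, but lowering two atoms turns it into $[0]$, which does not.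

For $w\in P$ and $t\in2^{<\omega}$ let $m_t(w)=\sum\{w(t'):t'\in2^{<\omega},\ t\sqsubseteq t'\}$, and let
\[
I=\bigl\{w\in P:\ \operatorname{supp}w\subseteq2^{<\omega}\text{ and }m_t(w)\le2^{-|t|}\text{ for all }t\in2^{<\omega}\bigr\}.
\]

\begin{lemma}\label{lem:I}
The set $I$ is closed in $P$, contains every $w_n$, and does not contain $[\top]$.
\end{lemma}

\begin{proof}
We have $m_t(w_n)=2^{n-|t|}2^{-n}=2^{-|t|}$ if $|t|\le n$ and $m_t(w_n)=0$ otherwise, so $w_n\in I$. The support condition excludes $[\top]$. Note that $\varphi_n(r,x)\in I$ if and only if $x_k\in2^{<\omega}$ whenever $r_k>0$ and $\sum\{r_k:r_k>0,\ t\sqsubseteq x_k\}\le2^{-|t|}$ for all $t$.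

\emph{$\varphi_n^{-1}(I)$ is a lower set.} Let $(r,x)\le(r',x')$ with $\varphi_n(r',x')\in I$. If $r_k>0$ then $r'_k>0$, so $x'_k$ is a finite string, and $x_k$ is a prefix of $x'_k$ by (T1). If moreover $t\sqsubseteq x_k$, then $t\sqsubseteq x'_k$. Hence $\sum\{r_k:r_k>0,\ t\sqsubseteq x_k\}\le\sum\{r'_k:r'_k>0,\ t\sqsubseteq x'_k\}\le2^{-|t|}$.

\emph{$\varphi_n^{-1}(I)$ is closed under directed suprema.} Let $(r^i,x^i)$ be a directed family in $\varphi_n^{-1}(I)$ with supremum $(r,x)$. ``Eventually'' means: for all members of the family above a given one. Fix $k$ with $r_k>0$. Eventually $r^i_k\ge r_k/2$. For such $i$ the point $x^i_k$ is a finite string, and the bound for $t=x^i_k$ gives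
\[
r_k/2\le r^i_k\le m_{x^i_k}\bigl(\varphi_n(r^i,x^i)\bigr)\le2^{-|x^i_k|}.
\]
So these $x^i_k$ have length at most $\log_2(2/r_k)$. They form a finite directed set with supremum $x_k$, so $x_k$ is their maximum: $x_k$ is a finite string and eventually $x^i_k=x_k$. As there are finitely many $k$, eventually $r^i_k>0$ and $x^i_k=x_k$ for all $k$ with $r_k>0$. Given $t$, let $J=\{k:r_k>0,\ t\sqsubseteq x_k\}$. Eventually $\sum_{k\in J}r^i_k\le m_t(\varphi_n(r^i,x^i))\le2^{-|t|}$, and the supremum over $i$ gives $\sum_{k\in J}r_k\le2^{-|t|}$.
\end{proof}

The proof never meets a ladder. By (T1) no rung lies below a finite string, and the mass bound keeps every atom of positive weight away from $2^\omega$.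

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K=FD$, $a=\iota(\top)$ and $N_n=\mathcal V\iota(\nu_n)=2^{-n}\sum_{|t|=n}\delta_{\iota(t)}$. The map $\mathcal V\iota$ is Scott-continuous, so by Proposition~\ref{prop:sup} the $N_n$ increase and $\sup_nN_n=\mathcal V\iota(\delta_\top)=\delta_a$.

Since $j$ is linear, (S1) and (S2) give $b_n=\beta_K(N_n)=\sum_{|t|=n}2^{-n}j([t])=j(w_n)$. We compare these elements using the monotonicity of $j\varphi_m$ (Lemma~\ref{lem:jphi}). Take $m=2^{n+1}$ and all weights equal to $2^{-n-1}$. The list of points in which each $t$ of length $n$ occurs twice represents $w_n$. Raising the two copies of $t$ to $t0$ and $t1$ gives $w_{n+1}$, and raising all points to $\top$ gives $[\top]$. Hence $b_n\le b_{n+1}\le a$. The supremum of the chain $(b_n)$ in $K$ is computed in $\Gamma(P)$: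
\[
\sup_nb_n=\mathrm{cl}\bigcup_n\mathrm{cl}\{w_n\}=\mathrm{cl}\{w_n:n\in\mathbb N\}\subseteq I .
\]
By Lemma~\ref{lem:I} this set omits $[\top]$, whereas $[\top]\in\mathrm{cl}\{[\top]\}=a$. So $\sup_nb_n<a$.

Suppose that $\alpha:\mathcal MK\to K$ is an $\mathcal M$-algebra structure inducing the given operations. By Lemma~\ref{lem:alg}, $\alpha(N_n)=b_n$. The chain $(N_n)$ has supremum $\delta_a$ in $\mathcal MK$, so Scott-continuity gives $\sup_nb_n=\alpha(\delta_a)=a$, a contradiction.
\end{proof}

The last step used only that $\alpha$ extends $\beta_K$ and preserves the supremum of one $\omega$-chain of simple valuations whose supremum is simple. It therefore applies more widely. By a submonad $\mathcal T$ of $\mathcal V$ we mean subsets $\mathcal TX\subseteq\mathcal VX$ to which the functorial action, unit and multiplication of $\mathcal V$ restrict, as they do for $\mathcal M$. If $\alpha$ is not Scott-continuous then $\mathcal T\alpha$ is not defined, so for weaker continuity we state the conclusion in terms of $\beta_K$.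

\begin{proposition}\label{prop:other}
Let $K$ be as in Theorem~\ref{thm:main}, and let $\mathcal T$ be a submonad of $\mathcal V$ such that, for every dcpo $X$, $\mathcal SX\subseteq\mathcal TX$ and $\mathcal TX$ is a sub-dcpo of $\mathcal VX$; for instance $\mathcal T=\mathcal M$ or $\mathcal T=\mathcal V$. No map $\alpha:\mathcal TK\to K$ extends $\beta_K$ and preserves suprema of $\omega$-chains. In particular no $\mathcal T$-algebra structure on $K$ induces the given Kegelspitze structure via \eqref{eq:induced}.
\end{proposition}

\begin{proof}
The $N_n$ and $\delta_a$ lie in $\mathcal SK\subseteq\mathcal TK$, and $\delta_a$ is the supremum of the $N_n$ in $\mathcal TK$. A map $\alpha$ as in the statement would give $\sup_nb_n=\beta_K(\delta_a)=a$. A $\mathcal T$-algebra structure inducing the given operations extends $\beta_K$, because the proof of Lemma~\ref{lem:alg} uses only the algebra laws, the inclusions $\mathcal SK\subseteq\mathcal TK$ and $\mathcal S\mathcal TK\subseteq\mathcal T\mathcal TK$, and \eqref{eq:simple}.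
\end{proof}

The two distinct elements $\sup_nb_n$ and $\iota(\top)$ of $FD$ also separate $FD$ from $\mathcal MD$.

\begin{theorem}\label{thm:notfree}
For the dcpo $D$ of Section~\ref{sec:D}, the Scott-continuous linear map $\kappa:FD\to\mathcal MD$ with $\kappa\iota=\eta_D$ is not injective. Hence $\eta_D:D\to\mathcal MD$ is not the free Kegelspitze over $D$.
\end{theorem}

\begin{proof}
The map $\kappa$ exists by Theorem~\ref{thm:free}. By (S1) and (S2), $\kappa(b_n)=\sum_{|t|=n}2^{-n}\delta_t=\nu_n$. So $\kappa(\sup_nb_n)=\sup_n\nu_n=\delta_\top=\kappa(\iota(\top))$, while $\sup_nb_n\ne\iota(\top)$. If $\eta_D$ were free, there would be a Scott-continuous linear $\kappa':\mathcal MD\to FD$ with $\kappa'\eta_D=\iota$. Then $\kappa'\kappa\iota=\iota$, so $\kappa'\kappa=\mathrm{id}$ by the uniqueness in Theorem~\ref{thm:free}, and $\kappa$ would be injective.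
\end{proof}

\section{Which Kegelspitzen are $\mathcal M$-algebras}\label{sec:char}

The obstruction found above is a discontinuity of the barycenter map. It is the only obstruction.

\begin{theorem}\label{thm:char}
For a Kegelspitze $K$ the following are equivalent.
\begin{itemize}
\item[(a)] $K$ carries an $\mathcal M$-algebra structure inducing its Kegelspitze structure.
\item[(b)] $\beta_K$ is continuous from $\mathcal SK$, with the subspace topology of the Scott topology of $\mathcal MK$, to $K$ with its Scott topology.
\item[(c)] $\beta_K$ extends to a Scott-continuous map $\alpha:\mathcal MK\to K$.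
\end{itemize}
The structure in (a) is unique and equals the map $\alpha$ of (c). The Scott-continuous linear maps between $\mathcal M$-algebras are exactly the $\mathcal M$-homomorphisms. Hence the $\mathcal M$-algebras form a full subcategory of the category of Kegelspitzen and Scott-continuous linear maps, and by Theorem~\ref{thm:main} it is a proper one.
\end{theorem}

\begin{proof}
(a)$\Rightarrow$(c). A structure as in (a) extends $\beta_K$ by Lemma~\ref{lem:alg}. Since $\mathcal SK$ generates $\mathcal MK$, (D4) shows that $\beta_K$ has at most one Scott-continuous extension, which is the uniqueness statement.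

(c)$\Rightarrow$(b). The map $\alpha$ is continuous by (D1); restrict it to $\mathcal SK$.

(b)$\Rightarrow$(c). For $\nu\in\mathcal MK$ let $S_\nu=\mathord\downarrow\nu\cap\mathcal SK$. We do not know that $S_\nu$ is directed, so we cannot simply take the supremum of $\beta_K(S_\nu)$. As in Lemma~\ref{lem:ext}, we show instead that the closure of $\beta_K(S_\nu)$ has a largest element.

First, every $\nu$ lies in the closure of $S_\nu$ in $\mathcal MK$. This holds for simple $\nu$, since $\nu\in S_\nu$. If $\nu=\sup_i\nu_i$ is directed and $\nu_i\in\mathrm{cl}\,S_{\nu_i}\subseteq\mathrm{cl}\,S_\nu$ for all $i$, then the Scott-closed set $\mathrm{cl}\,S_\nu$ contains $\nu$.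

Let $\mathcal A$ be the set of $\nu\in\mathcal MK$ with $\mathrm{cl}\,\beta_K(S_\nu)=\mathord\downarrow y$ for some $y$, which we call $\alpha(\nu)$; then $\alpha$ is monotone on $\mathcal A$. The map $\beta_K$ is monotone: if $\xi\le\xi'$ in $\mathcal SK$, then $\xi$ lies in the closure of $\{\xi'\}$ in $\mathcal SK$, so $\beta_K(\xi)\in\mathrm{cl}\{\beta_K(\xi')\}=\mathord\downarrow\beta_K(\xi')$. For simple $\nu$ the set $\beta_K(S_\nu)$ thus has largest element $\beta_K(\nu)$, so $\nu\in\mathcal A$ and $\alpha(\nu)=\beta_K(\nu)$. Now let $\nu=\sup_i\nu_i$ be directed with $\nu_i\in\mathcal A$. Let $\xi\in S_\nu$ and let $O$ be a Scott-open subset of $\mathcal MK$ containing $\xi$. Then $\nu\in O$, so some $\nu_i\in O$, so $O$ meets $S_{\nu_i}$ by the first step. Hence $S_\nu$ lies in the closure of $\bigcup_iS_{\nu_i}$ in $\mathcal SK$, and it contains this union. By continuity of $\beta_K$ and (D1),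
\[
\mathrm{cl}\,\beta_K(S_\nu)=\mathrm{cl}\bigcup_i\beta_K(S_{\nu_i})=\mathrm{cl}\bigcup_i\mathord\downarrow\alpha(\nu_i)=\mathord\downarrow\sup_i\alpha(\nu_i).
\]
So $\mathcal A$ is a sub-dcpo containing $\mathcal SK$, hence $\mathcal A=\mathcal MK$, and $\alpha$ preserves directed suprema.

(c)$\Rightarrow$(a). We have $\alpha(\delta_a)=\beta_K(\delta_a)=a$ and $\alpha(0)=0$. The Scott-continuous maps $(\nu,\nu')\mapsto\alpha(r\nu+(1-r)\nu')$ and $(\nu,\nu')\mapsto\alpha(\nu)+_r\alpha(\nu')$ on $(\mathcal MK)^2$ agree on $(\mathcal SK)^2$ because $\beta_K$ is linear. By (D4) they are equal, so $\alpha$ is linear. For $\varpi=\sum_kr_k\delta_{\nu_k}\in\mathcal S\mathcal MK$, formula \eqref{eq:simple} and (S1), (S2) give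
\[
\alpha\mu_K(\varpi)=\alpha\Bigl(\sum_kr_k\nu_k\Bigr)=\sum_kr_k\alpha(\nu_k)=\beta_K\Bigl(\sum_kr_k\delta_{\alpha(\nu_k)}\Bigr)=\alpha\,\mathcal M\alpha(\varpi).
\]
Since $\mathcal S\mathcal MK$ generates $\mathcal M\mathcal MK$, (D4) yields $\alpha\mu_K=\alpha\,\mathcal M\alpha$. The induced operations are the given ones, because $\alpha(r\delta_a+(1-r)\delta_b)=\alpha(\delta_a)+_r\alpha(\delta_b)=a+_rb$.

Morphisms. Let $f:A\to B$ be Scott-continuous between $\mathcal M$-algebras. If $f$ is linear, then by Lemma~\ref{lem:alg} and (S1) both $f\alpha_A$ and $\alpha_B\,\mathcal Mf$ send $\sum_kr_k\delta_{a_k}$ to $\sum_kr_kf(a_k)$, so they are equal by (D4). Conversely, if $f\alpha_A=\alpha_B\,\mathcal Mf$, evaluate at $r\delta_a+(1-r)\delta_b$ and at $0$ to get $f(a+_rb)=f(a)+_rf(b)$ and $f(0)=0$. Together with the uniqueness of $\alpha$, this identifies the $\mathcal M$-algebras with a full subcategory.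
\end{proof}

A Scott-continuous linear map $h:K\to[0,1]$ prescribes one coordinate of the barycenter of $\nu$, namely $\int h\,d\nu$. If there are enough such maps, the barycenter can be assembled from its coordinates.

\begin{corollary}\label{cor:sep}
Let $K$ be a Kegelspitze such that for all $x\not\le y$ in $K$ there is a Scott-continuous linear $h:K\to[0,1]$ with $h(x)>h(y)$. Then $K$ carries an $\mathcal M$-algebra structure inducing its Kegelspitze structure.
\end{corollary}

\begin{proof}
Let $H$ be the set of Scott-continuous linear maps $K\to[0,1]$. The map $e=(h)_{h\in H}:K\to[0,1]^H$ is Scott-continuous, and by hypothesis $e(x)\le e(y)$ implies $x\le y$. A directed subset of $e(K)$ is therefore the image of a directed subset of $K$, and its supremum is the image of the supremum. So $e(K)$ is a sub-dcpo, and $e:K\to e(K)$ is an order isomorphism. The map $\Lambda(\nu)=(\int h\,d\nu)_{h\in H}$ is Scott-continuous on $\mathcal MK$. For $\nu=\sum_kr_k\delta_{a_k}$, (S1) and (S2) give $\int h\,d\nu=\sum_kr_kh(a_k)=h(\beta_K(\nu))$, so $\Lambda=e\beta_K$ on $\mathcal SK$. Thus $\Lambda^{-1}(e(K))$ is a sub-dcpo of $\mathcal MK$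 containing $\mathcal SK$, hence all of $\mathcal MK$, and $\alpha=e^{-1}\Lambda$ satisfies condition (c) of Theorem~\ref{thm:char}.
\end{proof}

The hypothesis holds for $[0,1]$, through the identity, and for $\mathcal MD$, through the maps $\mathrm{ev}_U$. In the Kegelspitze of Theorem~\ref{thm:main} it fails at the pair $a\not\le\sup_nb_n$: every Scott-continuous linear $h:K\to[0,1]$ satisfies
\[
h(\sup_nb_n)=\sup_nh(b_n)=\sup_n\int h\,dN_n=\int h\,d\delta_a=h(a).
\]

\begin{remark}
The condition of Corollary~\ref{cor:sep} is not necessary. Let $K=\{0<1\}$ with $a+_rb=\max(a,b)$ for $0<r<1$, $a+_1b=a$ and $a+_0b=b$. The Scott-continuous surjection $\theta:[0,1]\to K$ with $\theta(x)=1$ for $x>0$ and $\theta(0)=0$ satisfies $\theta(rx+(1-r)y)=\theta(x)+_r\theta(y)$, so the barycentric laws hold in $K$. The operations are monotone on a finite poset, and $r\cdot a=\min(\theta(r),a)$, so $K$ is a Kegelspitze. By (S1), $\beta_K(r_0\delta_0+r_1\delta_1)=\theta(r_1)$, so $\nu\mapsto\theta(\nu(\{1\}))$ is a Scott-continuous extension of $\beta_K$, and $K$ is an $\mathcal M$-algebra. But a linear $h:K\to[0,1]$ has $h(1)=h(1+_{1/2}0)=h(1)/2$,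 so $h=0$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{JLMZ}
Xiaodong Jia, Bert Lindenhovius, Michael Mislove, Vladimir Zamdzhiev,
\emph{Commutative Monads for Probabilistic Programming Languages},
arXiv:2102.00510 (2021).
\end{thebibliography}
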